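# Unit spheres between uncountable separation and countable covers by small sets

## 1. Branches of the binary tree in two equivalent norms

Let $D=2^{<\omega}$ be the countable set of finite $0$–$1$ sequences, and write $|d|$ for the length of $d\in D$. For an infinite sequence $b\in 2^\omega$ let $b|n$ be its first $n$ entries, and let
$$A_b=\{b|n:n\in\omega\}\subseteq D$$
be the branch of $b$. If $b\ne c$ and $m$ is the length of their longest common initial segment, then $A_b\cap A_c=\{b|0,\dots,b|m\}$. So we have continuum many infinite subsets of a countable set, any two with finite intersection. Let $X\subseteq\ell_\infty(D)$ be the closed linear span of the indicators $1_{A_b}$ and the finitely supported functions. We measure distances between unit vectors of $X$ in three ways.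

*The indicators in the sup norm.* For $b\neq c$ the function $1_{A_b}-1_{A_c}$ takes the values $0,1,-1$, so $\|1_{A_b}-1_{A_c}\|_\infty=1$. We have continuum many unit vectors at mutual distance exactly $1$.

*Tilted indicators in the sup norm.* Put $c_d=2^{-|d|}$, a positive function on $D$ that tends to $0$. Let $x_b(d)=1$ for $d\in A_b$ and $x_b(d)=-c_d$ for $d\notin A_b$. Then $x_b\in X$, because it differs from $1_{A_b}$ by a function tending to $0$, that is, by a uniform limit of finitely supported functions. Also $\|x_b\|_\infty=1$. If $b\ne b'$, take $d\in A_b\setminus A_{b'}$; then $x_b(d)-x_{b'}(d)=1+c_d>1$. A small tilt has pushed all the distances strictly above $1$.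

*The indicators in another norm.* Let $w_d>0$ with $w_d^2=2^{-2|d|-1}$. There are $2^n$ sequences of length $n$, so $\sum_dw_d^2=\sum_n2^n2^{-2n-1}=\sum_n 2^{-n-1}=1$. Put $Jx=(w_dx(d))_{d\in D}\in\ell_2(D)$ and
$$N_0(x)=\|x\|_\infty+\|Jx\|_2 .$$
Since $\|Jx\|_2\le\|x\|_\infty$, this is a norm equivalent to $\|\cdot\|_\infty$. Now $\|J1_{A_b}\|_2^2=\sum_n2^{-2n-1}=\frac23$ for every $b$, so $N_0(1_{A_b})=1+\sqrt{2/3}$. If $b,c$ have longest common initial segment of length $m$, then
$$\|J(1_{A_b}-1_{A_c})\|_2^2=2\sum_{n>m}2^{-2n-1}=\sum_{n>m}4^{-n}=\frac{4^{-m}}3 .$$
So the normalized indicators are at distance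
$$\frac{1+2^{-m}/\sqrt3}{1+\sqrt{2/3}}\le\frac{1+1/\sqrt3}{1+\sqrt{2/3}}<0.87 .$$
In this norm the family of continuum many normalized branches sits inside one set of diameter less than $1$.

Why did the distances drop? Adding $\|Jx\|_2$ made each vector longer by a fixed amount, while the difference of two branches gained only a little. After normalization the sup-norm distance $1$ became something smaller than $1$. Section 5 will show that this is not special to indicators: the whole unit sphere of $(X,N_0)$ is a countable union of sets of diameter less than $1$. So one linear space has two equivalent norms. In one the sphere contains an uncountable set with all distances above $1$; in the other it falls into countably many small pieces. Is every nonseparable sphere of one of these two kinds?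

## 2. Uncountable $(1+)$-separated sets against countable covers of diameter less than $1$

Let $\mathcal X$ be a real Banach space with unit sphere $S_{\mathcal X}$. A set $A\subseteq\mathcal X$ is *$r$-separated* ($r>0$) if $\|x-y\|\ge r$ for all distinct $x,y\in A$, and *$(1+)$-separated* if $\|x-y\|>1$ for all distinct $x,y\in A$. In Section 1 the indicators are $1$-separated in the sup norm, and the tilted indicators are $(1+)$-separated.

The number $1$ comes from the Riesz Lemma. If $\mathcal X$ is nonseparable and $\varepsilon>0$, choose recursively unit vectors $x_\alpha$, $\alpha<\omega_1$, with distance more than $1-\varepsilon$ from the closed span of $\{x_\beta:\beta<\alpha\}$. This span is separable, hence proper, so the choice is possible. Thus the sphere always contains an uncountable $(1-\varepsilon)$-separated set.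

The two behaviors exclude each other: if the sphere is covered by countably many sets of diameter less than $1$, then each of them contains at most one point of a $(1+)$-separated set. The question, from Osvaldo Guzmán, Michael Hrušák, Piotr Koszmider, "Almost disjoint families and the geometry of nonseparable spheres", arXiv:2212.05520 (2022), is this:

*Is it consistent with ZFC that for every nonseparable Banach space the unit sphere either admits an uncountable $(1+)$-separated set or is the union of countably many sets of diameters strictly less than $1$?*

The answer is no: ZFC alone produces a sphere of neither kind. The statement uses trees.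

**Definition (trees).** A *tree* is a partially ordered set $T$ in which every set $\{s:s<t\}$ is well-ordered. A *chain* is a set of pairwise comparable elements, and an *antichain* is a set of pairwise incomparable elements. The tree is *special* if it is a countable union of antichains.

Every countable tree is special, since singletons are antichains. A set with no relations between distinct elements is a tree, special with a single antichain. The ordinal $\omega_1$ is a tree that is not special: its antichains have at most one element. The same reasoning shows that a special tree has no uncountable chain, because a chain meets each antichain in at most one point. Also, in a tree two elements $s,s'$ below a common element are comparable; so $\{s:s<t\}$ is a chain.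

**Theorem A (ZFC).** There is a Banach space $\mathcal X$ of density $\mathfrak c=2^{\aleph_0}$ such that

1. every uncountable subset of $S_{\mathcal X}$ contains two points at distance $<1$ (so there is no uncountable $(1+)$-separated set, and not even an uncountable $1$-separated one);
2. if $S_{\mathcal X}=\bigcup_{n\in\mathbb N}C_n$, then $\sup_n\operatorname{diam}C_n=2$. In particular $S_{\mathcal X}$ is not a countable union of sets of diameter $<1$, nor of sets of diameter $\le r$ for any fixed $r<2$.

If all $\operatorname{diam}C_n<1$, the supremum would be at most $1$; so part 2 excludes the second behavior, and part 1 excludes the first. Since only ZFC is used, the dichotomy is not consistent with ZFC (assuming, of course, that ZFC is consistent).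

**Theorem B.** To each uncountable tree $T$ with $|T|\le\mathfrak c$ one can associate a nonseparable Banach space $\mathcal X_T$ such that:

* (a) if $T$ has an uncountable chain, then $S_{\mathcal X_T}$ contains an uncountable $r$-separated set for every $r<2$;
* (b) if $T$ is special, then $S_{\mathcal X_T}$ is a countable union of sets of diameter $<1$;
* (c) if $T$ has no uncountable chain and is not special, then every uncountable subset of $S_{\mathcal X_T}$ contains an infinite subset of diameter $<1$, while every countable cover $(C_n)$ of $S_{\mathcal X_T}$ has $\sup_n\operatorname{diam}C_n=2$.

Consequently, $S_{\mathcal X_T}$ has an uncountable $(1+)$-separated set iff $T$ has an uncountable chain, and $S_{\mathcal X_T}$ is a countable union of sets of diameter $<1$ iff $T$ is special.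

We do not start from trees. The plan is to disturb the norm $N_0$ along the edges of a graph on the set of branches, and to see which graph the problem asks for.

## 3. A norm on the branch space from a graph

Let $T$ be an uncountable set with $|T|\le\mathfrak c$, and let $E$ be a graph on $T$, that is, a set of two-element subsets of $T$, called edges. We want a norm in which two normalized branches are far apart exactly when they are joined by an edge.

**Step 1: the linear space.** Fix distinct $b_t\in2^\omega$ for $t\in T$ and write $A_t=A_{b_t}$. Let $\mathcal X_0\subseteq\ell_\infty(D)$ be the linear space of all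
$$y=z+\sum_{t\in F}a_t1_{A_t},\qquad z\text{ finitely supported},\ F\subseteq T\text{ finite},\ a_t\in\mathbb R, \tag{1}$$
and let $X$ be its closure in $(\ell_\infty(D),\|\cdot\|_\infty)$.

**Step 2: functionals that read off the coefficients.** For $x\in X$ and $t\in T$ put
$$\lambda_t(x)=\lim_{n}x(b_t|n).$$
The limit exists for $x=1_{A_t}$ (it is $1$), for $x=1_{A_s}$ with $s\ne t$ (it is $0$, as $A_s\cap A_t$ is finite), and for finitely supported $x$ (it is $0$). Hence it exists on $\mathcal X_0$, and existence is preserved by uniform limits, so it exists on $X$. The functional $\lambda_t$ is linear with $|\lambda_t(x)|\le\|x\|_\infty$. For $y$ as in (1), $\lambda_t(y)=a_t$ if $t\in F$, and $\lambda_t(y)=0$ otherwise.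

**Step 3: the norm.** Put
$$\|x\|_E=\max\Big(\|x\|_\infty,\ \sup_{\{s,t\}\in E}|\lambda_s(x)-\lambda_t(x)|\Big),$$
where the supremum over the empty set is $0$. Fix $w_d>0$ with $\sum_{d\in D}w_d^2=1$ (for instance those of Section 1), let $Jx=(w_dx(d))_{d\in D}\in\ell_2(D)$, and let
$$N(x)=\|x\|_E+\|Jx\|_2 .$$
We have $\|x\|_\infty\le\|x\|_E\le2\|x\|_\infty$ and $\|Jx\|_2\le\|x\|_\infty$. So $N$ is a norm on $X$ with $\|x\|_\infty\le N(x)\le3\|x\|_\infty$. Since $X$ is closed in $\ell_\infty(D)$, $(X,N)$ is a Banach space. We write $S$ for its unit sphere. The map $J$ is injective, because all $w_d$ are positive.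

**Step 4: the density is $|T|$.** For $s\ne t$ we have $N(1_{A_s}-1_{A_t})\ge\|1_{A_s}-1_{A_t}\|_\infty=1$, so there is a $1$-separated set of size $|T|$ and the density is at least $|T|$. On the other hand, the elements (1) with rational $a_t$ and rational-valued $z$ are dense in $\mathcal X_0$, hence in $X$, and there are $|T|$ of them. In particular $(X,N)$ is nonseparable.

For $E=\emptyset$ we recover $N_0$. When $T$ is a tree and $E$ consists of all pairs $\{s,t\}$ with $s<t$, we write $\|\cdot\|_T$ for $\|\cdot\|_E$ and $\mathcal X_T$ for $(X,N)$. This is the space of Theorem B.

## 4. An edge pushes two unit vectors to distance almost $2$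

The $J$-part of a branch can be made as small as we like by cutting off its beginning. For $m\in\omega$ let
$$\varepsilon_m=\Big(\sum_{|d|\ge m}w_d^2\Big)^{1/2},\qquad v_{t,m}=1_{A_t\cap\{d:|d|\ge m\}},\qquad u_{t,m}=\frac{v_{t,m}}{N(v_{t,m})}\in S .$$
Then $\varepsilon_m\to0$.

**Lemma 1.** If $\{s,t\}\in E$, then $N(u_{s,m}-u_{t,m})\ge\dfrac2{1+\varepsilon_m}$.

*Proof.* First we bound $N(v_{t,m})$. The vector $v_{t,m}$ differs from $1_{A_t}$ by a finitely supported function, so it lies in $\mathcal X_0$, $\lambda_t(v_{t,m})=1$, and $\lambda_r(v_{t,m})=0$ for $r\ne t$. Its sup norm is $1$, and the differences $|\lambda_r-\lambda_{r'}|$ at it are $0$ or $1$. So $\|v_{t,m}\|_E=1$. As $\|Jv_{t,m}\|_2\le\varepsilon_m$, we get $1\le N(v_{t,m})\le1+\varepsilon_m$. Now we use the edge: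
$$N(u_{s,m}-u_{t,m})\ge\big|(\lambda_s-\lambda_t)(u_{s,m}-u_{t,m})\big|=\frac1{N(v_{s,m})}+\frac1{N(v_{t,m})}\ge\frac2{1+\varepsilon_m}.\qquad\square$$

Call a set of vertices *independent* if it contains no edge, and a *clique* if all its two-element subsets are edges.

**Lemma 2.** (i) If $E$ has an uncountable clique, then $S$ contains an uncountable $r$-separated set for every $r<2$. (ii) If $T$ is not a countable union of independent sets and $S=\bigcup_nC_n$, then $\sup_n\operatorname{diam}C_n=2$.

*Proof.* Let $r<2$ and choose $m$ with $2/(1+\varepsilon_m)>r$. For (i), if $C$ is an uncountable clique, then $\{u_{t,m}:t\in C\}$ is $r$-separated by Lemma 1, and it is uncountable. For (ii), $T=\bigcup_n\{t:u_{t,m}\in C_n\}$, so some $\{t:u_{t,m}\in C_n\}$ is not independent and contains an edge $\{s,t\}$. By Lemma 1, $\operatorname{diam}C_n>r$. Since $r<2$ was arbitrary and a subset of $S$ has diameter at most $2$, the supremum is $2$. $\square$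

So part (2) of Theorem A holds as soon as the graph cannot be covered by countably many independent sets. The other half needs an upper estimate for distances.

## 5. Equal countable data and no edges give distance below $1$

We attach to each $x\in S$ finitely many data from countable sets, so that two points with equal data are at distance less than $1$ unless edges interfere. The summand $\|Jx\|_2$ serves in two ways. It is positive, so $\|x\|_E=1-\|Jx\|_2$ is strictly below $1$, and this gap is a budget for errors. And $J$ takes values in a separable space, so we can demand that $Jx$ and $Jx'$ be almost equal at the price of countably many classes.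

**Step 1: the data.** For each $x\in S$ fix the following objects.

* A rational $\delta\in(0,\|Jx\|_2)$, which exists since $Jx\ne0$. Put $\varepsilon=\delta/10$. Then $\|x\|_E=1-\|Jx\|_2<1-\delta$.
* A vector $y=z+\sum_{i=1}^ka_i1_{A_{t^i}}\in\mathcal X_0$ with $\|x-y\|_\infty<\varepsilon$, where $z$ is rational-valued and finitely supported, $a_i\in\mathbb Q\setminus\{0\}$, and the *nodes* $t^1,\dots,t^k\in T$ are distinct. Possibly $k=0$.
* A number $m\in\omega$ such that the sequences $\sigma_i:=b_{t^i}|m$ $(i\le k)$ are distinct. It may be taken as large as we wish.
* A set containing $Jx$ from a fixed countable cover of $\ell_2(D)$ by sets of diameter $\le\varepsilon$; one such cover is fixed in advance for each rational $\varepsilon>0$.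

The *basic data* of $x$ are $\delta$, $z$, $k$, $(a_i)_{i\le k}$, $m$, $(\sigma_i)_{i\le k}$ and the chosen set of the cover. All of these range over countable sets, so there are only countably many basic data. The nodes themselves are not recorded; only their initial segments $\sigma_i$ are.

**Step 2: nodes of two points with equal data.** Let $x,x'\in S$ have the same basic data, with nodes $t^i$ and $t'^i$ and approximations $y$ and $y'$. Put
$$I=\{i\le k:t^i\ne t'^i\},\qquad G=\{t^i:i\in I\},\qquad G'=\{t'^i:i\in I\}.$$
If $t^i=t'^j$, then $\sigma_i=b_{t^i}|m=b_{t'^j}|m=\sigma_j$, so $i=j$. Hence an element common to $G$ and $G'$ would give $t^i=t'^i$ with $i\in I$, which is impossible. So $G\cap G'=\emptyset$.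

**Lemma 3.** If, in addition, no element of $G$ is joined by an edge to an element of $G'$, then $N(x-x')\le1-\frac3{10}\delta$.

*Proof.* We estimate $u=y-y'$ and then transfer the estimate to $x-x'$. Since $z$ is the same for both points and the terms with $i\notin I$ cancel,
$$u=\sum_{i\in I}a_i\big(1_{A_{t^i}}-1_{A_{t'^i}}\big).$$
We have $\|y\|_E\le\|x\|_E+\|x-y\|_E\le\|x\|_E+2\varepsilon<1-\delta+2\varepsilon$, the same holds for $y'$, and $|a_i|=|\lambda_{t^i}(y)|\le\|y\|_E$. If $I=\emptyset$, then $u=0$, and the bound (2) below is trivial. Assume $I\neq\emptyset$.

*The sup norm of $u$.* Here it matters that $b_{t^i}$ and $b_{t'^i}$ agree up to $m$ and that different $\sigma_i$ have split by then. If $|d|\le m$, then $d\in A_{t^i}$ iff $d$ is an initial segment of $\sigma_i$ iff $d\in A_{t'^i}$, so $u(d)=0$. If $|d|>m$ and $d\in A_{t^i}\cup A_{t'^i}$, then $d|m=\sigma_i$, which happens for at most one $i$. So $u(d)$ is $0$ or equals $a_i(1_{A_{t^i}}-1_{A_{t'^i}})(d)$ for a single $i\in I$. In all cases $|u(d)|\le\max_{i\in I}|a_i|\le1-\delta+2\varepsilon$.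

*The edge part of $u$.* By the disjointness of $G$ and $G'$, $\lambda_t(u)=\lambda_t(y)$ for $t\in G$, $\lambda_t(u)=-\lambda_t(y')$ for $t\in G'$, and $\lambda_t(u)=0$ for all other $t$. Let $\{s,t\}\in E$. If $s,t\in G$, then $|\lambda_s(u)-\lambda_t(u)|=|\lambda_s(y)-\lambda_t(y)|\le\|y\|_E$. If $s,t\in G'$, then it is at most $\|y'\|_E$ in the same way. If one of $s,t$ is outside $G\cup G'$, then one of the two values is $0$ and the difference is at most $\max_{i\in I}|a_i|$. The remaining case, one in $G$ and the other in $G'$, is excluded by assumption. Hence
$$\|u\|_E\le1-\delta+2\varepsilon. \tag{2}$$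

*Back to $x-x'$.* Since $\|\cdot\|_E\le2\|\cdot\|_\infty$, we get $\|x-x'\|_E\le\|u\|_E+2\|x-y\|_\infty+2\|x'-y'\|_\infty\le1-\delta+6\varepsilon$. As $Jx$ and $Jx'$ lie in the same set of diameter $\le\varepsilon$,
$$N(x-x')\le1-\delta+7\varepsilon=1-\tfrac3{10}\delta.\qquad\square$$

If $E=\emptyset$, the additional hypothesis is void, and each class of points with equal basic data has diameter at most $1-\frac3{10}\delta<1$. This proves the claim of Section 1: for $N_0$ the whole sphere is a countable union of sets of diameter less than $1$. If $E$ is the complete graph, Lemma 2(i) gives uncountable $r$-separated sets for all $r<2$. We look for a graph in between. The only harmful pairs in Lemma 3 are the edges between $G$ and $G'$, where $\lambda_s(u)$ and $\lambda_t(u)$ are coefficients of $y$ and of $-y'$; for $y=u_{s,m}$ and $y'=u_{t,m}$ their difference really is close to $2$.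

## 6. A graph with no uncountable clique that still produces a separated set

By Lemma 2, the graph should satisfy

* (P) $T$ is not a countable union of independent sets,

and it should have no uncountable clique. The first thing to try is any graph with these two properties. Here is one. Let $P=\{r_\alpha:\alpha<\omega_1\}$ be a set of distinct positive reals and let $V=P\cup(-P)$. For $\alpha<\beta$ declare $\{r_\alpha,r_\beta\}$ an edge iff $r_\alpha<r_\beta$, and declare $\{-r_\alpha,-r_\beta\}$ an edge iff $-r_\alpha<-r_\beta$. There are no edges between $P$ and $-P$.

An $\omega_1$-sequence of reals cannot be strictly increasing, since one could choose distinct rationals between consecutive terms; likewise it cannot be strictly decreasing. A clique lies in $P$ or in $-P$, and an uncountable one would yield a strictly increasing $\omega_1$-sequence; so all cliques are countable. An uncountable independent subset of $P$ would yield a strictly decreasing $\omega_1$-sequence; so independent subsets of $P$ are countable, and (P) holds.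

Nevertheless the sphere contains an uncountable $r$-separated set for every $r<2$. For $\alpha<\beta$, exactly one of $\{r_\alpha,r_\beta\}$ and $\{-r_\alpha,-r_\beta\}$ is an edge. Choose the sequences $b_v$ so that $b_v$ starts with $0$ for $v\in P$ and with $1$ for $v\in-P$. For $m\ge1$ put
$$v_\alpha=v_{r_\alpha,m}+v_{-r_\alpha,m}.$$
The two summands have disjoint supports, so $\|v_\alpha\|_\infty=1$ and $\|Jv_\alpha\|_2\le\varepsilon_m$. All values $\lambda_t(v_\alpha)$ are $0$ or $1$, so $\|v_\alpha\|_E=1$ and $1\le N(v_\alpha)\le1+\varepsilon_m$. For $\alpha\ne\beta$ let $\{s,t\}$ be the edge among the two pairs, with $s=\pm r_\alpha$ and $t=\pm r_\beta$. Evaluating $\lambda_s-\lambda_t$ at $v_\alpha/N(v_\alpha)-v_\beta/N(v_\beta)$ gives $1/N(v_\alpha)+1/N(v_\beta)\ge2/(1+\varepsilon_m)$, which exceeds a given $r<2$ when $m$ is large.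

The failure is precise. Vectors of $X$ carry finite sets of nodes, not single nodes. The absence of uncountable cliques controls one node at a time, while the pairs $\{r_\alpha,-r_\alpha\}$ form an uncountable disjoint family any two of whose members are joined by an edge. What we need besides (P) is

* (Q) whenever $(F_\xi)_{\xi<\omega_1}$ are pairwise disjoint finite sets of vertices, there are $\xi\ne\eta$ with no edge between $F_\xi$ and $F_\eta$.

The combinatorial observation behind Theorem A is that for comparability in a tree, (Q) follows from the absence of uncountable chains. The reason is the one special feature of trees: elements below a common element are comparable.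

## 7. Disjoint finite sets in a tree without uncountable chains

**Lemma 4 (Baumgartner).** Let $T$ be a tree with no uncountable chain and let $(F_\xi)_{\xi<\omega_1}$ be pairwise disjoint finite subsets of $T$. Then there are $\xi\neq\eta$ such that no element of $F_\xi$ is comparable with an element of $F_\eta$.

*Proof.* If some $F_\xi$ is empty, pair it with any $\eta\ne\xi$. Otherwise, pass to an uncountable subfamily, reindexed by $\omega_1$, in which all $F_\xi$ have the same size $k\ge1$, and write $F_\xi=\{t^1_\xi,\dots,t^k_\xi\}$. Suppose that for all $\xi\ne\eta$ some $t^i_\xi$ is comparable with some $t^j_\eta$.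

**Step 1: one pair of indices for most $\eta$.** The pair $(i,j)$ depends on $\xi$ and $\eta$, and we want to fix it. Let $\mathcal U$ be an ultrafilter on $\omega_1$ extending the filter of sets with countable complement. Then all members of $\mathcal U$ are uncountable. For each $\xi$ the set $\omega_1\setminus\{\xi\}\in\mathcal U$ is the union of the $k^2$ sets
$$\{\eta\ne\xi:t^i_\xi\text{ and }t^j_\eta\text{ are comparable}\},\qquad i,j\le k,$$
so one of them, for some $(i_\xi,j_\xi)$, belongs to $\mathcal U$; call it $A_\xi$. Choose $(i,j)$ and an uncountable $Z\subseteq\omega_1$ with $(i_\xi,j_\xi)=(i,j)$ for all $\xi\in Z$.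

**Step 2: any two $t^i_\xi$, $\xi\in Z$, lie below a common node.** Let $\xi,\zeta\in Z$ be distinct. The set $A_\xi\cap A_\zeta$ is in $\mathcal U$, so it is uncountable. Since the $F_\eta$ are disjoint, the nodes $t^j_\eta$, for $\eta\in A_\xi\cap A_\zeta$, are distinct from each other and from $t^i_\xi$ and $t^i_\zeta$. The sets of predecessors of $t^i_\xi$ and of $t^i_\zeta$ are chains, hence countable. So some $\eta\in A_\xi\cap A_\zeta$ has $t^j_\eta$ in neither of them. As $t^j_\eta$ is comparable with both nodes, $t^i_\xi<t^j_\eta$ and $t^i_\zeta<t^j_\eta$.

**Step 3: an uncountable chain.** Predecessors of $t^j_\eta$ form a chain, so $t^i_\xi$ and $t^i_\zeta$ are comparable. Thus $\{t^i_\xi:\xi\in Z\}$ is a chain, uncountable because the $F_\xi$ are disjoint. This is a contradiction. $\square$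

**Proposition 5.** Let $T$ be an uncountable tree with $|T|\le\mathfrak c$ and no uncountable chain. Then every uncountable $W\subseteq S_{\mathcal X_T}$ contains two points at distance $<1$, and even an infinite subset of diameter $<1$.

*Proof.* **Step 1: disjoint sets of nodes.** We thin out $W$ until Lemma 4 applies. As there are countably many basic data, we may pass to an uncountable subset and write $W=\{x_\xi:\xi<\omega_1\}$ with distinct points, all with the same basic data, and with nodes $t^i_\xi$. For $i=1,\dots,k$ in turn, pass to an uncountable set of indices on which $\xi\mapsto t^i_\xi$ is constant or injective: either some value is taken uncountably often, or uncountably many values occur and we keep one index for each. Further thinning preserves either property. Reindex the points by $\omega_1$. Let $I$ be the set of $i$ for which the map is injective and put $G_\xi=\{t^i_\xi:i\in I\}$. If $t^i_\xi=t^j_\eta$ with $i,j\in I$, then $\sigma_i=\sigma_j$, so $i=j$, and by injectivity $\xi=\eta$. So the sets $G_\xi$ are pairwise disjoint. For $\xi\ne\eta$, the sets $G$ and $G'$ of Lemma 3 for $x_\xi,x_\eta$ are exactly $G_\xi$ and $G_\eta$.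

**Step 2: near pairs.** Put $\rho=1-\frac3{10}\delta<1$ and call two distinct points of $W$ near if their distance is at most $\rho$. Given an uncountable subset of $W$, choose $\aleph_1$ of its points and apply Lemma 4 to their sets $G_\xi$. This gives two points with no comparabilities between $G_\xi$ and $G_\eta$, and by Lemma 3 they are near. So every uncountable subset of $W$ contains a near pair. This proves the first claim.

**Step 3: an infinite set of mutually near points.** This is an instance of the Dushnik–Miller theorem $\omega_1\to(\omega_1,\omega)^2$; for completeness, here is the argument. Every uncountable $A\subseteq W$ contains a point that is near to uncountably many points of $A$. Otherwise we could choose recursively $\omega_1$ points of $A$, each outside the countable set consisting of the earlier points and of all points of $A$ near to one of them. The chosen points would form an uncountable set with no near pair, against Step 2. Now put $A_0=W$. Given an uncountable $A_n$, choose $p_n\in A_n$ near to uncountably many points of $A_n$, and let $A_{n+1}$ be the set of these points. For $n<l$ we have $p_l\in A_{n+1}$, so $p_l$ is near to $p_n$. The set $\{p_n:n\in\omega\}$ is infinite with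 diameter at most $\rho<1$. $\square$

For the comparability graph of a tree, the independent sets are the antichains, so (P) says that $T$ is not special. It remains to find a tree of size $\mathfrak c$ that is not special and has no uncountable chain.

## 8. Well-ordered sets of reals under end-extension

Let $T_{\mathbb R}$ be the set of all subsets of $\mathbb R$ that are well-ordered by the usual order, including $\emptyset$. Put $s\le t$ iff $s$ is an initial segment of $t$. For example, $\{0\}<\{0,1\}<\{0,1,\tfrac32\}$, while $\{0,1\}$ and $\{0,2\}$ are incomparable, although both are above $\{0\}$.

*It is a tree.* A proper initial segment $s$ of $t$ equals $\{x\in t:x<p\}$ with $p=\min(t\setminus s)$. So $\{s:s<t\}$ is order isomorphic to $t$, and well-ordered.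

*It has size $\mathfrak c$.* A well-ordered set of reals is countable: choose a rational between each element and its successor. So $|T_{\mathbb R}|\le\mathfrak c^{\aleph_0}=\mathfrak c$, and the singletons show $|T_{\mathbb R}|\ge\mathfrak c$.

**Lemma 6 (Kurepa).** $T_{\mathbb R}$ has no uncountable chain and is not special.

*Proof.* **Step 1: chains are countable.** We show that the union of a chain is again a node-like object. Let $C$ be a chain and $U=\bigcup C$. We claim that if $s\in C$, $b\in U$ and $b<x$ for some $x\in s$, then $b\in s$. Indeed $b\in s'$ for some $s'\in C$. If $s'\le s$, then $b\in s'\subseteq s$. If $s\le s'$, then $b\in s'$ lies below the element $x$ of the initial segment $s$ of $s'$, so $b\in s$. Hence each $s\in C$ is an initial segment of $U$. Moreover $U$ is well-ordered: if $\emptyset\ne B\subseteq U$, pick $s\in C$ meeting $B$; an element of $B$ smaller than $\min(B\cap s)$ would belong to $s$ by the claim, so $\min(B\cap s)=\min B$. Therefore $U$ is a well-ordered set of reals, hence countable. It has only countably many initial segments, since a proper one is determined by the least element outside it. So $C$ is countable.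

**Step 2: specialness gives a strictly increasing map to $\mathbb R$.** Suppose $T_{\mathbb R}=\bigcup_{n\in\omega}A_n$ with antichains $A_n$, and let $n(t)=\min\{n:t\in A_n\}$. If $s<t$, then $n(s)\ne n(t)$. So $n(\cdot)$ is injective on the chain $\{s:s\le t\}$, the sum
$$g(t)=\sum_{s\le t}2^{-n(s)}$$
converges, and $s<t$ implies $g(s)<g(t)$.

**Step 3: the map defeats itself.** The nodes are sets of reals, so we can form nodes out of values of $g$. Define by recursion, for $\xi<\omega_1$,
$$s_\xi=\{g(s_\eta):\eta<\xi\}.$$
We show by induction that $s_\xi\in T_{\mathbb R}$ and that $s_\eta<s_\xi$ for $\eta<\xi$. Suppose this is known below $\xi$, so that $(s_\eta)_{\eta<\xi}$ is a strictly increasing sequence in $T_{\mathbb R}$. Then $(g(s_\eta))_{\eta<\xi}$ is a strictly increasing sequence of reals. So its range $s_\xi$ is well-ordered, that is, $s_\xi\in T_{\mathbb R}$. For $\eta<\xi$ the set $s_\eta=\{g(s_\zeta):\zeta<\eta\}$ is a proper initial segment of $s_\xi$, so $s_\eta<s_\xi$. The induction is complete. Now $(g(s_\xi))_{\xi<\omega_1}$ is a strictly increasing $\omega_1$-sequence of reals, which is impossible. $\square$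

*Proof of Theorem A.* Take $\mathcal X=\mathcal X_{T_{\mathbb R}}$. By Section 3, Step 4, its density is $|T_{\mathbb R}|=\mathfrak c$. As $T_{\mathbb R}$ has no uncountable chain, Proposition 5 gives part 1. As $T_{\mathbb R}$ is not special, Lemma 2(ii) gives part 2: a countable cover has $\sup_n\operatorname{diam}C_n=2$, which excludes covers by sets of diameter $<1$ and covers by sets of diameter $\le r$ with a fixed $r<2$. $\blacksquare$

## 9. Special trees, and the proof of Theorem B

Let $T$ be an uncountable tree with $|T|\le\mathfrak c$. Cliques of the comparability graph are chains, and independent sets are antichains. So (a) is Lemma 2(i), and (c) consists of Proposition 5 and Lemma 2(ii). What is left is (b), where we must refine the countably many classes of Section 5 so that comparabilities between $G$ and $G'$ never occur.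

*Proof of (b).* Let $T=\bigcup_nA_n$ with disjoint antichains $A_n$, and let $n(t)$ be the index with $t\in A_{n(t)}$.

**Step 1: refined data.** Let $x\in S_{\mathcal X_T}$ with chosen nodes $t^1,\dots,t^k$, and put $n_i=n(t^i)$. For $i\ne j$ there is at most one element of $A_{n_i}$ strictly below $t^j$, because the predecessors of $t^j$ form a chain and $A_{n_i}$ is an antichain. Call it $p_{ij}$ if it exists. The $b_t$ are distinct, so we can choose $m$ in the basic data so large that, besides the $\sigma_i$ being distinct,
$$b_{p_{ij}}|m\ne b_{t^i}|m\quad\text{whenever }i\ne j,\ p_{ij}\text{ exists and }p_{ij}\ne t^i. \tag{3}$$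
These are finitely many conditions. Add the numbers $n_1,\dots,n_k$ to the basic data. There are still only countably many data.

**Step 2: equal refined data exclude comparabilities.** Let $x,x'$ have equal refined data, and denote by $t'^i$, $p'_{ij}$ the objects belonging to $x'$. Suppose some element of $G$ is comparable with some element of $G'$. They are not equal, as $G\cap G'=\emptyset$. By symmetry between $x$ and $x'$ we may assume $t^i<t'^j$ with $i,j\in I$. We have $n(t^i)=n(t'^i)=n_i$.

If $i=j$, then $t^i$ and $t'^i$ are two distinct comparable elements of the antichain $A_{n_i}$, a contradiction.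

If $i\ne j$, then $t^i$ is an element of $A_{n_i}$ strictly below $t'^j$. Hence $p'_{ij}$ exists and equals $t^i$. If $p'_{ij}=t'^i$, then $t^i=t'^i$, contradicting $i\in I$. If $p'_{ij}\ne t'^i$, then (3) for $x'$ gives $b_{p'_{ij}}|m\ne b_{t'^i}|m=\sigma_i$, whereas $b_{p'_{ij}}|m=b_{t^i}|m=\sigma_i$, a contradiction.

So Lemma 3 applies to any two points with equal refined data. Each class has diameter at most $1-\frac3{10}\delta<1$, and there are countably many classes. This proves (b).

*The two equivalences.* Special trees have no uncountable chains, so every $T$ falls into exactly one of the cases (a), (b), (c). In case (a), taking $r\in(1,2)$ gives an uncountable $(1+)$-separated set. In case (b) there is none, since a set of diameter $<1$ contains at most one point of it; in case (c) there is none, since every uncountable subset of the sphere contains two points at distance $<1$. This is the first equivalence. For the second, case (b) gives a countable cover by sets of diameter $<1$. In case (a) there is no such cover, since one of its members would contain uncountably many points of a $1$-separated set. In case (c) there is none, since the supremum of the diameters is $2$. $\blacksquare$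

## 10. The constants $1$ and $2$, and isometric subspaces of $\ell_\infty(\mathbb N)$

The constant $2$ in Theorem A(2) is the largest conceivable, because the sphere itself has diameter at most $2$. For the spaces $\mathcal X_T$, the supremum cannot be replaced by the statement that some $C_n$ has diameter $2$. Indeed, if $x,x'$ have the same basic data, then
$$N(x-x')\le\|x\|_T+\|x'\|_T+\|Jx-Jx'\|_2\le2-2\delta+\varepsilon<2,$$
so $S_{\mathcal X_T}$ is always a countable union of sets of diameter less than $2$. In Theorem A(1), "distance $<1$" cannot be replaced by "distance $<1-\varepsilon$" for a fixed $\varepsilon>0$, by the Riesz Lemma as recalled in Section 2.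

There is a consistent positive statement for a restricted class of spaces. Todorcevic's axiom OCA, which is consistent with ZFC, says: for every separable metrizable $Y$ and every open symmetric $K\subseteq Y^2\setminus\Delta$, where $\Delta$ is the diagonal, either there is an uncountable $Y_0\subseteq Y$ all of whose pairs of distinct points lie in $K$, or $Y$ is a countable union of sets none of whose pairs lie in $K$. Assume OCA and let $\mathcal X$ be isometric to a subspace of $\ell_\infty(\mathbb N)$. Let $Y=S_{\mathcal X}\subseteq[-1,1]^{\mathbb N}$ with the pointwise topology, which is separable metrizable, and let $K=\{(x,y):\|x-y\|>1\}$. As $\|x-y\|=\sup_n|x(n)-y(n)|$, a pair is in $K$ iff $|x(n)-y(n)|>1$ for some $n$. So $K$ is open, symmetric and disjoint from the diagonal. It follows that $S_{\mathcal X}$ either contains an uncountable $(1+)$-separated set or is a countable union of sets of diameter $\le1$.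

The space of Theorem A satisfies neither alternative: the first fails by part 1, the second by part 2 with $r=1$. Its underlying space $X$ is a subspace of $\ell_\infty(D)$ with an equivalent norm and $D$ is countable, so it is isomorphic to a subspace of $\ell_\infty(\mathbb N)$. Under OCA it is not isometric to one.
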